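# Powers of two mapping classes: abelian or free

## 1. The torus, where sixth powers decide

Throughout, $S$ is a connected orientable surface obtained from a closed surface by removing finitely many points, and $S_{g,n}$ is the one of genus $g$ with $n$ punctures. $\mathrm{Mod}(S)$ is the group of isotopy classes of orientation-preserving homeomorphisms of $S$; punctures may be permuted. Two mapping classes can generate a complicated group. We ask whether one exponent $N$, depending on $S$ alone, makes $\langle f^N,g^N\rangle$ abelian or free for all $f,g\in\mathrm{Mod}(S)$. The question is posed for positive genus in Leininger and Margalit, "Two-generator subgroups of the pure braid group", arXiv:0812.1783 (2008). Call $N\ge 1$ **good** for $S$ if it has this property.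

We begin with $S_{1,0}$ and $S_{1,1}$, where $\mathrm{Mod}(S)=SL_2(\mathbb Z)$. Let
$$A=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad B=\begin{pmatrix}1&0\\-1&1\end{pmatrix},$$
the Dehn twists about two curves meeting once. One computes $ABA=BAB=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, an element of order $4$. So $\langle A,B\rangle$ contains torsion and is not free, and it is not abelian: $N=1$ is not good. For $N\ge2$, the pair $A^N,B^N$ is handled by a tool that we shall use several times.

**Ping-pong lemma.** Let $G_1,G_2$ be infinite subgroups of a group acting on a set, and let $U,V$ be disjoint nonempty subsets with $(G_1\setminus1)U\subset V$ and $(G_2\setminus1)V\subset U$. Then $\langle G_1,G_2\rangle=G_1*G_2$.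

*Proof.* Let $w$ be an alternating product of nontrivial elements of $G_1$ and $G_2$; we show $w\ne1$. If $w$ begins and ends in $G_1$, then $wU\subset V$, and $U\neq\emptyset$ is disjoint from $V$, so $w\neq1$. If $w$ begins and ends in $G_2$, conjugate it by a nontrivial element of $G_1$ to reach the first situation. If $w$ begins with $x_1\in G_1$ and ends in $G_2$, choose $x\in G_1\setminus\{1,x_1\}$; then $x^{-1}wx$ is alternating, with first letter $x^{-1}x_1\neq 1$ and last letter $x$, so it is nontrivial. If $w$ begins in $G_2$ and ends in $G_1$, pass to $w^{-1}$. $\square$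

If $G_1=\langle x\rangle$ and $G_2=\langle y\rangle$ are infinite cyclic, the conclusion says that $x,y$ *freely generate* a free group of rank $2$. For $A^N,B^N$ with $N\ge2$, act on $\mathbb Z^2$ with $U=\{|x|<|y|\}$ and $V=\{|x|>|y|\}$. For $(x,y)\in U$ and $m\ne0$, $A^{mN}(x,y)=(x+mNy,\,y)$ and $|x+mNy|\ge N|y|-|x|>(N-1)|y|\ge|y|$. So $A^{mN}U\subset V$, and symmetrically $B^{mN}V\subset U$. Hence $A^N,B^N$ freely generate a free group.

To treat all pairs at once, recall two facts about a free group $F$.

* **(F1)** Two elements $x,y\in F$ either lie in a common cyclic subgroup or freely generate a free group of rank $2$. Indeed $\langle x,y\rangle$ is free of rank at most $2$. If the rank is at most $1$ it is cyclic. If the rank is $2$, then $x,y$ is a basis because a free group of rank $2$ is Hopfian.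
* **(F2)** If $x^m$ and $y^n$ commute with $m,n\ne0$, then $x$ and $y$ commute. Otherwise $x,y$ would be a basis of a free group by (F1), and there $x^m,y^n$ do not commute.

**Proposition 1.** Let $S$ be $S_{1,0}$ or $S_{1,1}$. If $6\mid N$ and $f,g\in\mathrm{Mod}(S)$, then either $f^{mN}$ and $g^{nN}$ commute for all $m,n\in\mathbb Z$, or $f^{mN},g^{nN}$ freely generate a free group of rank $2$ for all nonzero $m,n$. Moreover $N$ is good if and only if $6\mid N$.

*Proof.* **Step 1: a free subgroup that contains all $N$-th powers modulo $\pm I$.** Let $P=PSL_2(\mathbb Z)\cong\mathbb Z/2*\mathbb Z/3$. Its abelianization is $\mathbb Z/6$, so the image in $P$ of any $N$-th power lies in the commutator subgroup $P'$ when $6\mid N$. A torsion element of a free product is conjugate into a factor, and both factors inject into $\mathbb Z/6$, so $P'$ is torsion-free. Thus $P'$ meets every conjugate of a factor trivially and is free by Kurosh's theorem.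

**Step 2: the dichotomy.** Let $\bar f,\bar g$ be the images of $f,g$ in $P$. If $\bar f^N,\bar g^N$ commute, then by (F1) they lie in a cyclic group $\langle\bar w\rangle$. So $f^N,g^N$ lie in $\langle w,-I\rangle$, which is abelian, and all their powers commute. If they do not commute, then by (F2) $\bar f^{mN},\bar g^{nN}$ do not commute for $m,n\ne0$. By (F1) they freely generate a free group of rank $2$, and hence so do $f^{mN},g^{nN}$. In particular every multiple of $6$ is good.

**Step 3: $6\mid N$ is necessary.** Put $x=A$. For
$$t=\begin{pmatrix}0&-1\\1&0\end{pmatrix},\quad s=xtx^{-1}=\begin{pmatrix}1&-2\\1&-1\end{pmatrix},\quad ts=\begin{pmatrix}-1&1\\1&-2\end{pmatrix}\ne st=\begin{pmatrix}-2&-1\\-1&-1\end{pmatrix}.$$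
Here $t$ has order $4$. If $N$ is odd, then $t^N=t^{\pm1}$ and $s^N=s^{\pm1}$ with the same sign. These do not commute, and they generate a group with torsion, so $N$ is not good. For
$$t=\begin{pmatrix}0&-1\\1&-1\end{pmatrix},\quad s=xtx^{-1}=\begin{pmatrix}1&-3\\1&-2\end{pmatrix},\quad ts=\begin{pmatrix}-1&2\\0&-1\end{pmatrix}\ne st=\begin{pmatrix}-3&2\\-2&1\end{pmatrix},$$
$t$ has order $3$, and the same argument shows that $N$ is not good if $3\nmid N$. $\square$

The proof used one thing only: a free subgroup of finite index, up to a finite central subgroup. What changes on other surfaces?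

## 2. Commuting twists, a triple on two tori, and the theorems

For genus $h$ and $p$ punctures put $\xi=3h+p-3$. If $\xi(S)\ge2$, there are two disjoint non-isotopic curves $c,d$ (essential and non-peripheral). Then $\langle T_c,T_d\rangle\cong\mathbb Z^2$, and every finite-index subgroup of $\mathrm{Mod}(S)$ contains some $\langle T_c^k,T_d^k\rangle\cong\mathbb Z^2$. No finite-index subgroup is free, and the proof of Proposition 1 stops at its first step. Nevertheless its conclusion survives.

**Theorem A.** Let $S$ be a connected orientable surface of finite type (closed minus finitely many points). There is $N=N(S)\ge1$ such that for all $f,g\in\mathrm{Mod}(S)$ one of the following holds: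

* (i) $f^{mN}$ and $g^{nN}$ commute for all $m,n\in\mathbb Z$;
* (ii) for all nonzero $m,n$, the elements $f^{mN},g^{nN}$ freely generate a free group of rank $2$.

In particular $\langle f^N,g^N\rangle$ is abelian or free.

So the answer to the question is yes, for positive genus and indeed for every genus. Proposition 9 will say which case occurs.

**Theorem B.**

1. For $S=S_{1,0}$ and $S=S_{1,1}$, an integer $N>0$ is good if and only if $6\mid N$.
2. For $S$ closed of genus $g\ge3$, every good $N$ is divisible by the order of every torsion element of $\mathrm{Mod}(S)$, hence by $4g(2g+1)$.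
3. "Two" cannot be replaced by "three". If $S$ has genus $\ge2$, then for every $N\ge1$ there are $f,g,h\in\mathrm{Mod}(S)$ such that no two of $f^N,g^N,h^N$ commute and $\langle f^N,g^N,h^N\rangle$ is neither abelian nor free.

Part 1 is Proposition 1. Part 3 can be done at once, and it tells us what kind of argument to look for.

*Proof of Theorem B(3).* Let $Y,Y'\subset S$ be disjoint essential one-holed tori, with curves $a,b\subset Y$ and $a',b'\subset Y'$ such that $i(a,b)=i(a',b')=1$. Put
$$f=T_aT_{a'},\qquad g=T_bT_{b'},\qquad h=T_bT_{a'} .$$
All three preserve $Y$ and $Y'$. On $Y$ the $N$-th powers act as $T_a^N,T_b^N,T_b^N$, and on $Y'$ as $T_{a'}^N,T_{b'}^N,T_{a'}^N$. The matrices of $T_a^N$ and $T_b^N$ do not commute, and likewise for $T_{a'}^N,T_{b'}^N$. So $f^N,g^N$ do not commute (look at $Y$), nor do $f^N,h^N$ (look at $Y$), nor do $g^N,h^N$ (look at $Y'$). But the group contains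
$$x=f^Nh^{-N}=T_a^NT_b^{-N},\qquad y=g^Nh^{-N}=T_{b'}^NT_{a'}^{-N},$$
which commute because $Y\cap Y'=\emptyset$. On $Y$, $x$ acts as
$$\begin{pmatrix}1&N\\0&1\end{pmatrix}\begin{pmatrix}1&0\\N&1\end{pmatrix}=\begin{pmatrix}1+N^2&N\\N&1\end{pmatrix},$$
of trace $2+N^2$. Its positive powers have positive entries, so no nonzero power of $x$ fixes the curve $a=(1,0)$; similarly no nonzero power of $y$ fixes $a'$. If $x^p=y^q$ with $p\ne0$, evaluate on $a$: $y^q$ fixes it and $x^p$ moves it, a contradiction. If $q\neq0$, evaluate on $a'$. So $\langle x,y\rangle\cong\mathbb Z^2$, which no free group contains. The group $\langle f^N,g^N,h^N\rangle$ is therefore neither free nor abelian. $\square$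

For *two* elements there is an asymmetry that the triple destroys. If some homomorphism sends $x,y$ to free generators of a free group, then $x,y$ are free generators themselves: *one place of freeness suffices*. Commutation, on the other hand, must be checked at all places. So the plan for Theorem A is this. Cut $S$ into the pieces where $f$ and $g$ really act. Either find one piece that certifies freeness, or show that none exists and deduce that the powers commute.

The first idea for certifying freeness is to restrict $f$ and $g$ to a common invariant subsurface and work in its mapping class group, as we did on $Y$ and $Y'$. This stops when a piece of $f$ and a piece of $g$ cross each other: then neither map need preserve the piece of the other, and there is no common group to restrict to. That situation needs its own ping-pong (§5). There is a second difficulty, the uniformity of $N$, which will appear in §7.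

If $S=S_{0,n}$ with $n\le3$, then $\mathrm{Mod}(S)$ is finite, and $N=|\mathrm{Mod}(S)|$ satisfies Theorem A trivially. With Proposition 1 for $S_{1,0}$, we may and do assume **$\xi(S)\ge1$** from now on.

## 3. Domains, curve graphs and projections

A *curve* is an isotopy class of essential, non-peripheral simple closed curves. A *multicurve* is a finite, possibly empty, set of distinct pairwise disjoint curves. Two curves *cross* if their geometric intersection number $i(\cdot,\cdot)$ is positive.

**Definition (domain).** A domain is, up to isotopy, either an annulus $A$ around a curve $c$, with $\partial A=\{c\}$; or a component $B$ of the complement of a multicurve with $\xi(B)\ge1$, regarded as open, with $\partial B$ the set of curves in its frontier. In the second case $B^\circ$ denotes $B$ viewed as a punctured surface.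

$S$ itself is a domain with $\partial S=\emptyset$. Pairs of pants are the complementary components with $\xi=0$ and are not domains. There are finitely many topological types of domains.

**Definition (cutting, nested, disjoint, overlapping).** A curve $\beta$ *cuts* $A$ if it cannot be isotoped off $A$; for an annulus this means that $\beta$ crosses the core. A multicurve cuts $A$ if some component does. *Nested*, $A\subset B$, includes $A=B$. An annulus is nested in a non-annular $B$ if its core is a non-peripheral curve of $B$; an annulus whose core is parallel to a component of $\partial B$ counts as *disjoint* from $B$. $A$ and $B$ *overlap* if $\partial A$ cuts $B$ and $\partial B$ cuts $A$.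

So components of $\partial A$ do not cut $A$, a curve crossing $\partial A$ cuts $A$, and a non-peripheral curve of $A$ cuts $A$. For example, two annuli overlap exactly when their cores cross. If $Y\subset S$ is an essential one-holed torus with $\partial Y$ a curve of $S$ and $a$ is a curve in $Y$, the annulus around $a$ is nested in $Y$, and the annulus around $\partial Y$ is disjoint from $Y$.

**Lemma 2.** (a) Domains that do not overlap are disjoint or nested. (b) If $A\subset B$, $A\ne B$, then $B$ is non-annular and some component of $\partial A$ is non-peripheral in $B$.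

*Proof.* (a) Suppose $\partial B$ does not cut $A$; the other case is symmetric. We claim that $A$ is nested in $B$ or disjoint from it. Isotope $\partial B$ off $A$. If $A$ is an annulus whose core is a curve of $\partial B$, then $A=B$ (when $B$ is an annulus) or $A$ is disjoint from $B$ by convention. Otherwise the connected set $A$ lies in one component of $S\setminus\partial B$. If $B$ is an annulus, then $A$ is disjoint from $B$. If $B$ is non-annular, then $A$ lies in $B$ or in another component, so it is nested in or disjoint from $B$. (If the core of an annulus $A$ lies in $B$ and is peripheral there, it is parallel to a curve of $\partial B$, which was treated.)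

(b) An annulus contains no domain but itself, so $B$ is non-annular. If $A$ is an annulus, its core is non-peripheral in $B$ by definition. If $A$ is non-annular and every curve of $\partial A$ were peripheral in $B$, then $\partial A\subset\partial B$. So the connected set $B$ misses $\partial A$ and contains $A$, which is a component of $S\setminus\partial A$; hence $B=A$. $\square$

**Definition (curve graph).** If $\xi(B)\ge2$, $\mathcal C(B)$ has the curves of $B^\circ$ as vertices and an edge for each disjoint pair. If $\xi(B)=1$, so $B^\circ$ is $S_{1,1}$ or $S_{0,4}$, edges join curves with the least possible intersection number ($1$ or $2$), and $\mathcal C(B)$ is the Farey graph. If $A$ is an annulus with core $c$, take the annular cover of $S$ belonging to $c$, compactified by two boundary circles by means of a hyperbolic metric on $S$. Vertices of $\mathcal C(A)$ are arcs joining the two circles, up to isotopy fixing endpoints, and edges join arcs with disjoint interiors. Edges have length $1$.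

For annuli, distance measures twisting. In the universal cover $\mathbb R\times[0,1]$ of a closed annulus, with deck transformation $x\mapsto x+1$, give an arc from $(s,0)$ to $(t,1)$ the width $t-s$. If arcs $(s,t)$ and $(s',t')$ have $(t'-t)-(s'-s)>1$, some integer $k$ satisfies $s'-s+k<0<t'-t+k$, so lifts of the two arcs cross. So adjacent arcs have widths differing by at most $1$. Twisting an arc $n$ times changes its width by $\pm n$ and therefore moves it a distance at least $|n|$.

**Definition (projection).** Let $\mu$ cut $A$. If $A$ is an annulus, $\pi_A(\mu)$ is the set of lifts of $\mu$ to the annular cover that join the two boundary circles. If $A$ is non-annular, put $\mu$ in minimal position with $\partial A$. If $\mu\subset A$, let $\pi_A(\mu)=\{\mu\}$. Otherwise, for each arc $\alpha$ of $\mu\cap A$, take the curves of $A$ that occur in the boundary of a regular neighborhood of $\alpha\cup\partial A$. For a multicurve take the union over the components cutting $A$. Put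
$$d_A(\mu,\nu)=\mathrm{diam}\big(\pi_A(\mu)\cup\pi_A(\nu)\big).$$

In a one-holed torus $Y$, an essential arc $\alpha$ with ends on $\partial Y$ is disjoint from exactly one curve of $Y$, and the neighborhood of $\alpha\cup\partial Y$ is bounded by $\partial Y$ and copies of that curve. So $\pi_Y(\mu)$ is the set of slopes of the arcs of $\mu\cap Y$. Note that $d_A$ satisfies the triangle inequality: for $x\in\pi_A(\mu)$, $y\in\pi_A(\nu)$ pass through any $z\in\pi_A(\lambda)$, while two points of $\pi_A(\mu)$ are at distance at most $d_A(\mu,\lambda)$ already.

We quote the following.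

**(Q1)** (Ivanov, *Subgroups of Teichmüller modular groups*, Ch. 1, Thm 1.2 and Cor. 1.8; $\Gamma=\ker(\mathrm{Mod}(S)\to\mathrm{Aut}\,H_1(S;\mathbb Z/3))$.) There is a finite-index normal torsion-free subgroup $\Gamma$ of *pure* elements: for $f\in\Gamma$ there are a multicurve $C$ and a representative fixing $C$ pointwise, preserving each component of $S\setminus C$, and inducing on each component the identity or a pseudo-Anosov (pA) class.

In particular each $\mathrm{Mod}(B^\circ)$ has a torsion-free finite-index normal subgroup. Intersecting with the classes fixing every puncture, we fix such a subgroup $H_B\le\mathrm{Mod}(B^\circ)$ *all of whose elements fix every puncture of $B^\circ$*. If $\xi(B)=1$, $\mathrm{Mod}(B^\circ)$ is virtually free, and we intersect further so that $H_B$ is free.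

**(Q2)** (Masur–Minsky II.) If $\mu$ cuts $A$, then $\pi_A(\mu)\neq\emptyset$. Projection is natural under the stabilizer of $A$, which acts on $\mathcal C(A)$ by isometries. There is a constant $D$ with $\mathrm{diam}\,\pi_A(\text{multicurve})\le D$. For an annulus with core $c$ (write $d_c$) and $\gamma$ crossing $c$, $d_c(\gamma,T_c^n\gamma)\ge|n|$.

**(Q3)** (Behrstock, Geom. Topol. 10 (2006), Thm 4.3; Mangahas, GAFA 19 (2010), Lemma 2.5.) After enlarging $D$: if $A,B$ overlap and $\mu$ cuts both, then
$$\min\{d_A(\mu,\partial B),\,d_B(\mu,\partial A)\}\le D .$$

The *stable translation length* of an isometry $\phi$ is $\tau=\lim_j d(x,\phi^jx)/j$; it does not depend on $x$. Since $d(x,\phi^{nj}x)\le j\,d(x,\phi^nx)$,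
$$d(x,\phi^nx)\ge|n|\tau\quad\text{for all }x,n. \tag{1}$$

**(Q4)** (Masur–Minsky I, Prop. 4.6.) If $\xi(B)\ge2$, the stable translation lengths on $\mathcal C(B)$ of pA elements of $\mathrm{Mod}(B^\circ)$ are bounded below by a positive constant depending only on $B$.

*If $\xi(B)=1$, the bound $1$ holds*, and this we prove. A pA $h$ acts on the Farey graph as a hyperbolic element of $PSL_2(\mathbb Z)$ with axis $\gamma\subset\mathbb H^2$. The endpoints of $\gamma$ are irrational and are the only fixed points at infinity of $h^j$, $j\ne0$. Let $e$ be a Farey edge crossing $\gamma$, with endpoint $a$ to the left and $b$ to the right. Every $h^j$ preserves the sides of $\gamma$, so $h^ja\ne b$ and $h^jb\ne a$; and $h^ja\ne a$, $h^jb\neq b$ for $j\ne0$. Hence the edges $h^je$ pairwise share no endpoint. Let $n\ge1$. Farey edges do not cross, so $e,he,\dots,h^ne$ are pairwise disjoint and meet $\gamma$ in this order. For $0<j<n$ the vertices $a$ and $h^na$ lie strictly on opposite sides of $h^je$, so a Farey path from $a$ to $h^na$ must pass through an endpoint of $h^je$. It contains $a$ and $h^na$ as well, hence at least $n+1$ distinct vertices, and $d(a,h^na)\ge n$.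

## 4. The active domains of a pure element

We now isolate the places where a pure element really acts, and measure how strongly.

Let $f\in\Gamma$, and fix a multicurve $C_f$ as in (Q1) with the *fewest* components. Suppose both sides of $c\in C_f$ are identity components (possibly the same one). Let $Y$ be the union of $c$ and the adjacent component or components. Both sides of $c$ have negative Euler characteristic, so $c$ is non-peripheral in $Y^\circ$. The class of $f$ in $\mathrm{Mod}(Y^\circ)$ preserves $c$ with its orientation and sides and induces the identity on the components of $Y^\circ\setminus c$, so it equals $T_c^k$ for some $k$. (Twists of $f$ about curves of $\partial Y$ are invisible in $\mathrm{Mod}(Y^\circ)$.) If $k=0$, then $Y$ would be an identity component for $C_f\setminus\{c\}$, contradicting minimality. So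
$$k\ne0\quad\text{and}\quad f^n(\gamma)=T_c^{kn}(\gamma)\ \text{ for all curves }\gamma\subset Y\text{ and all }n. \tag{2}$$

**Definition (active domains).** The active domains of $f$ are the pA components of $S\setminus C_f$ and the annuli around those $c\in C_f$ with identity components on both sides.

For example, let $S$ be closed of genus $2$, cut by a curve $e$ into one-holed tori $Y,Y'$, and let $f$ be pA on $Y$ and the identity on $Y'$, possibly composed with a power of $T_e$; replace $f$ by a power in $\Gamma$. Then $C=\{e\}$ is as in (Q1), and $C=\emptyset$ is not, since $f$ has infinite order and fixes $e$. So we may take $C_f=\{e\}$. The only active domain is $Y$, and the twist about $e$ is not recorded; it will turn out to be harmless because boundary twists are central.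

**Lemma 3.** Let $f\in\Gamma$.

* **(O1)** Distinct active domains of $f$ are disjoint, each is $f$-invariant, and every curve of $C_f$ is fixed by $f$.
* **(O2)** Each $c\in C_f$ is the core of an active annulus or a boundary curve of a pA active domain.
* **(O3)** If a curve $\beta$ cuts no active domain of $f$, then $f(\beta)=\beta$. More precisely, $\beta$ is in $C_f$ or lies in an identity component of $f$.
* **(O4)** There is $\tau_1=\tau_1(S)\in(0,1]$, independent of $f$, with $d_A(\mu,f^n\mu)\ge\tau_1|n|$ for every active domain $A$ of $f$, every $\mu$ cutting $A$, and every $n$.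

*Proof.* (O1) and (O2) are read off from the definitions.

(O3) If $\beta$ crossed some $c\in C_f$, then by (O2) it would cut the active annulus around $c$, or the active domain with $c$ in its boundary. So $\beta$ crosses no curve of $C_f$. It is in $C_f$, or lies in an identity component, or is a non-peripheral curve of a pA component. The last is excluded because $\beta$ would cut that component. In the first two cases $f(\beta)=\beta$.

(O4) Since $f(A)=A$, naturality gives $d_A(\mu,f^n\mu)\ge d(x,f^nx)$ for $x\in\pi_A(\mu)$. By (1) it suffices to bound below the stable translation length of $f$ on $\mathcal C(A)$. If $A$ is a pA component, use (Q4), the bound $1$ for $\xi=1$, and the finiteness of the number of types. If $A$ is an annulus with core $c$, let $Y$ be as above and choose a curve $\gamma\subset Y$ crossing $c$. By (2) and (Q2), $d_c(\gamma,f^n\gamma)\ge|kn|$. The sets $\pi_c(\gamma)$ and $\pi_c(f^n\gamma)$ have diameter at most $D$, so for $x\in\pi_c(\gamma)$ we get $d(x,f^nx)\ge|kn|-2D$. Divide by $n$: the stable translation length is at least $|k|\ge1$. Let $\tau_1$ be the least of $1$ and the finitely many bounds. $\square$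

In particular, an element of $\Gamma$ with an active domain has infinite order.

## 5. Ping-pong between overlapping active domains

This section treats crossing pieces, where no common subsurface is available. We act on the set of all curves of $S$. The sets $|x|>|y|$ and $|x|<|y|$ of §1 are replaced by the curves that look complicated seen from $A$, respectively from $B$. By (Q3) no curve can do both.

**Lemma 4.** Let $f,g\in\Gamma$ have overlapping active domains $A$ (of $f$) and $B$ (of $g$), and let $N\tau_1>2D$. Then for all $m,n\ne0$, $f^{mN},g^{nN}$ freely generate a free group of rank $2$.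

*Proof.* **Step 1: the two sets.** Among curves cutting both $A$ and $B$, put
$$X_A=\{\mu:d_A(\mu,\partial B)>D\},\qquad X_B=\{\mu:d_B(\mu,\partial A)>D\}.$$
By (Q3), $X_A\cap X_B=\emptyset$.

We shall use: *if $\nu$ cuts $A$ and $d_A(\nu,\partial B)>D$, then $\nu\in X_A$.* Indeed $\nu$ crosses $\partial B$, since otherwise $\nu\cup\partial B$ is a multicurve and (Q2) gives $d_A(\nu,\partial B)\le D$. So $\nu$ cuts $B$.

**Step 2: $f^{mN}X_B\subset X_A$ for $m\ne0$.** Let $\mu\in X_B$ and $\nu=f^{mN}\mu$. As $f(A)=A$, $\nu$ cuts $A$. By (Q3), $d_A(\mu,\partial B)\le D$. With (O4),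
$$d_A(\nu,\partial B)\ge d_A(\nu,\mu)-d_A(\mu,\partial B)\ge N\tau_1-D>D .$$
So $\nu\in X_A$. Symmetrically $g^{nN}X_A\subset X_B$ for $n\neq0$.

**Step 3: both sets are nonempty.** Let $\beta\subset\partial B$ cut $A$. Then $f^N\beta$ cuts $A$, and $d_A(f^N\beta,\partial B)\ge d_A(f^N\beta,\beta)\ge N\tau_1>D$. So $f^N\beta\in X_A$, and $X_B\supset g^NX_A\ne\emptyset$.

The ping-pong lemma for the infinite cyclic groups $\langle f^{mN}\rangle$ and $\langle g^{nN}\rangle$, with $U=X_B$ and $V=X_A$, finishes the proof. $\square$

## 6. Pseudo-Anosov classes and their virtually cyclic stabilizers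

The remaining certificate of freeness comes from one group $\mathrm{Mod}(B^\circ)$ in which $g$ is pA. We collect what we need about such $g$.

Recall that each element of $\mathrm{Mod}(B^\circ)$ has finite order, or preserves a nonempty multicurve, or is pA. A pA class has infinite order and no nonzero power of it fixes a curve; consequently, if $h^i$ is pA with $i\ne0$, then $h$ is pA. A pA $g$ has exactly two fixed points in the space $\mathcal{PMF}$ of projective measured foliations, and its nonzero powers have the same two.

**(Q5)** (Masur–Minsky; Bowditch, *Tight geodesics in the curve complex*, Invent. Math. 171 (2008), Thms 1.3, 1.4.) For $\xi(B)\ge2$, $X=\mathcal C(B)$ is hyperbolic, $\mathrm{Mod}(B^\circ)$ acts acylindrically on $X$, and there is $k_B\ge1$ such that for every pA $g$, $g^{k_B}$ preserves a bi-infinite geodesic in $X$.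

*Acylindrically* means: for each $r$ there are $R,M$ such that if $d(x,y)\ge R$, then at most $M$ elements $u$ satisfy $d(x,ux)\le r$ and $d(y,uy)\le r$. For example, $\mathbb Z$ acting on a line by unit translations is acylindrical, because at most $2r+1$ elements move a point by at most $r$. An infinite group acting trivially on a line is not. It suffices to know the condition for vertices: if $(R',M)$ are constants for vertices and $r+1$, then $(R'+1,M)$ are constants for all points and $r$, as one sees on replacing $x,y$ by vertices at distance at most $\frac12$.

**(Q6)** For a pA $g\in\mathrm{Mod}(B^\circ)$, let $E(g)$ be the stabilizer of the pair of its fixed points in $\mathcal{PMF}$. It is virtually cyclic (Ivanov, loc. cit.; Dahmani–Guirardel–Osin, Mem. AMS 1156, Lemma 6.5).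

For $S_{1,1}$, $g=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ and $t=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$, one has $tgt^{-1}=(g^{T})^{-1}=g^{-1}$, because $g$ is symmetric. So $t\in E(g)$, and $E(g)$ is not abelian. Three consequences of (Q6):

* **(a)** *An infinite-order $h\in E(g)$ is pA with the same fixed pair as $g$.* Since $\langle g\rangle$ is infinite, it has finite index in $E(g)$, so $h^i=g^j$ for some $i\ne0$, and $j\ne0$ because $h$ has infinite order. So $h^i$ is pA, hence $h$ is pA, and the fixed pairs of $h$, $h^i=g^j$ and $g$ agree.
* **(b)** *If $\varphi$ is pA and $\varphi^k\in E(g)$ with $k\ne0$, then $\varphi\in E(g)$.* By (a), $\varphi^k$ has the fixed pair of $g$, and this is also the fixed pair of $\varphi$.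
* **(c)** *If $\varphi g^k\varphi^{-1}=g^{\pm k}$ with $k\ne0$ (in particular if $\varphi$ commutes with $g^k$), then $\varphi\in E(g)$.* Indeed $\varphi$ maps the fixed pair of $g^k$ to that of $\varphi g^k\varphi^{-1}=g^{\pm k}$, and both are the fixed pair of $g$.

**(Q7)** (Fujiwara.) For each $B$ there is $N_F(B)$ such that for pA $f,g\in\mathrm{Mod}(B^\circ)$, $\langle f^{N_F},g^{N_F}\rangle$ is abelian or free.

## 7. An axis against a fixed vertex: overlap measured in translation lengths

(Q7) covers two pA classes. We now need $g$ pA and $f$ of infinite order fixing a vertex $a$ of $X=\mathcal C(B)$. Picture $X$ as a tree: $G=g^{k_B}$ translates a line $\ell$ by $T\geq 1$, and $a$ has a nearest point $p$ on $\ell$. A power $\varphi$ of $f$ fixes $a$ and carries $\ell$ to $\varphi\ell$. If $\varphi\ell$ shares with $\ell$ only a segment of length $L$ near $p$, then $f$ should throw points projecting far from $p$ back to points projecting near $p$, while $G^n$ does the opposite once $|n|T$ exceeds about $2L$.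

The sensible attempt is to bound $L$ by a constant depending on $B$ alone. Acylindricity is the tool: along a common segment, $G^i$ and the conjugate translation $\varphi G^i\varphi^{-1}$ nearly agree. But to produce $M+1$ elements to compare, one must translate $M$ times by $T$ and still be on the segment, so $L$ must be at least about $R+MT$. The length $T$ is not bounded over all pA classes (replace $g$ by $g^j$). So this argument bounds $L$ by no constant, and that is where the attempt stops.

What helps is that the ping-pong does not require $L$ to be bounded; it requires $|n|T>2L+\text{const}$. A bound of the form $L\le(M+R)T+\text{const}$ is linear in $T$, and since $T\ge1$ it gives a threshold for $|n|$ that does not depend on $g$. No power of $f$ is needed.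

We first record the hyperbolic geometry. For a geodesic line $\ell$ in $X$, let $\pi_\ell(x)$ be the set of points of $\ell$ nearest to $x$; it is nonempty. For a set $E$ put $\pi_\ell(E)=\bigcup_{x\in E}\pi_\ell(x)$.

**Lemma 5.** Let geodesic triangles in $X$ be $\delta$-slim, $\delta\ge1$, and let $\ell$ be a geodesic line.

* (a) If $p\in\pi_\ell(x)$ and $q\in\ell$, then $d(x,q)\ge d(x,p)+d(p,q)-4\delta$. In particular $\mathrm{diam}\,\pi_\ell(x)\le4\delta$.
* (b) Let $p\in\pi_\ell(x)$, $q\in\pi_\ell(y)$. Every $s\in[p,q]\subset\ell$ at distance $>4\delta$ from both $p$ and $q$ is within $2\delta$ of any geodesic $[x,y]$.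
* (c) If moreover $d(p,q)>12\delta$, then $d(x,y)\ge d(x,p)+d(p,q)+d(q,y)-12\delta$.

*Proof.* (a) If $d(p,q)\le2\delta$, the claim follows from $d(x,q)\ge d(x,p)$. Otherwise let $s\in[p,q]$ with $d(p,s)>2\delta$. If $s$ were within $\delta$ of some $s'\in[x,p]$, then $d(x,p)\le d(x,s)\le d(x,s')+\delta$ would give $d(s',p)\le\delta$ and $d(s,p)\le2\delta$, a contradiction. So by slimness $s$ is within $\delta$ of $[x,q]$, and
$$d(x,q)\ge d(x,s)+d(s,q)-2\delta\ge d(x,p)+d(s,q)-2\delta .$$
Let $d(p,s)\to2\delta$. If also $q\in\pi_\ell(x)$, then $d(x,q)=d(x,p)$, so $d(p,q)\le4\delta$.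

(b) The quadrilateral $x,p,q,y$ is $2\delta$-slim. If $s$ were within $2\delta$ of $s'\in[x,p]$, then $d(x,p)\le d(x,s)\le d(x,s')+2\delta$ would give $d(s',p)\le2\delta$ and $d(s,p)\le4\delta$, a contradiction. The side $[y,q]$ is excluded in the same way. So $s$ is within $2\delta$ of $[x,y]$.

(c) Let $s$ be the midpoint of $[p,q]$. By (b), $d(x,y)\ge d(x,s)+d(s,y)-4\delta$. By (a), $d(x,s)\ge d(x,p)+d(p,s)-4\delta$ and $d(y,s)\ge d(y,q)+d(q,s)-4\delta$. Add. $\square$

Now let $\xi(B)\ge2$, let $g\in\mathrm{Mod}(B^\circ)$ be pA, $G=g^{k_B}$, and let $\ell$ be a $G$-invariant geodesic line, from (Q5). By (Q4), $G$ has unbounded orbits, and it maps vertices to vertices, so it translates $\ell$ by an integer $T\ge1$. Let $R$ and the integer $M\ge1$ be acylindricity constants for $r=20\delta$, with $R>4\delta$. So $\delta,R,M$ depend only on $B$. Write $\pi=\pi_\ell$.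

**Lemma 6.** If $h\in\mathrm{Mod}(B^\circ)$ and $\pi(h\ell)$ contains two points at distance $\ge(M+R)T+10\delta$, then $h\in E(g)$.

*Proof.* **Step 1: $h\ell$ follows $\ell$.** Let $q_i\in\pi(y_i)$, $y_i\in h\ell$, be such points, $i=1,2$. Choose $s_1,s_2\in[q_1,q_2]$ at distance at least $5\delta$ from both $q_1$ and $q_2$, with $d(s_1,s_2)=\Lambda:=(M+R)T$. By Lemma 5(b), applied with the segment of $h\ell$ from $y_1$ to $y_2$, there are $s_i'\in h\ell$ with $d(s_i,s_i')\le2\delta$. They are distinct because $\Lambda\ge R>4\delta$. Parametrize $\ell$ by arc length as $\ell(t)$ from $s_1=\ell(0)$ towards $s_2$, and $h\ell$ as $\ell'(t)$ from $s_1'=\ell'(0)$ towards $s_2'$. Let $t\in[0,\Lambda]$. The quadrilateral $s_1,s_2,s_2',s_1'$ is $2\delta$-slim and its sides $[s_i,s_i']$ have length at most $2\delta$, so $\ell(t)$ is within $4\delta$ of some $\ell'(t')\in[s_1',s_2']$. Comparing distances to $s_1$ and $s_1'$ gives $|t-t'|\le6\delta$. Therefore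
$$d(\ell(t),\ell'(t))\le10\delta\qquad(0\le t\le\Lambda). \tag{3}$$

**Step 2: acylindricity forces two powers to agree.** Replacing $G$ by $G^{-1}$ if necessary, $G\ell(t)=\ell(t+T)$. Let $G'=hG^{\pm1}h^{-1}$ with the sign chosen so that $G'\ell'(t)=\ell'(t+T)$. For $0\le i\le M$ put $u_i=G^{-i}G'^i$. For $t\in\{0,R\}$ we have $t+iT\le R+MT\le\Lambda$, since $T\ge1$. So by (3)
$$d(u_i\ell(t),\ell(t))=d(G'^i\ell(t),G^i\ell(t))\le d(\ell(t),\ell'(t))+d(\ell'(t+iT),\ell(t+iT))\le20\delta .$$
As $d(\ell(0),\ell(R))=R$, at most $M$ elements of the group can satisfy this, so two of the $M+1$ elements coincide: $u_i=u_j$ with $i<j$. This gives $G^{j-i}=G'^{\,j-i}=hG^{\pm(j-i)}h^{-1}$, and $h\in E(g)$ by (Q6)(c). $\square$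

**Lemma 7.** Let $\xi(B)\ge2$. There is $n_B$ such that the following holds. Let $g\in\mathrm{Mod}(B^\circ)$ be pA and let $f\in\mathrm{Mod}(B^\circ)$ have infinite order and fix a vertex $a$ of $X=\mathcal C(B)$. Then for all $m\ne0$ and $|n|\ge n_B$, $f^m$ and $g^{nk_B}$ freely generate a free group of rank $2$.

*Proof.* Keep the notation $G,\ell,T,\pi$. Let $p\in\pi(a)$ and $K=(M+R)T+22\delta$.

**Step 1: the shadow of $\varphi\ell$ on $\ell$ is near $p$.** We claim that for every nontrivial power $\varphi$ of $f$, every point of $\pi(\varphi\ell)$ is within $K$ of $p$. The element $\varphi$ has infinite order and fixes a curve, so it is not pA, and $\varphi\notin E(g)$ by (Q6)(a). Let $q'\in\pi(\varphi p)$. If $d(p,q')>12\delta$, then Lemma 5(c) with $x=a$, $y=\varphi p$ gives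
$$d(a,\varphi p)\ge d(a,p)+d(p,q')-12\delta>d(a,p).$$
But $d(a,\varphi p)=d(\varphi a,\varphi p)=d(a,p)$, a contradiction. So $d(p,q')\le12\delta$. Since $\varphi p\in\varphi\ell$, the point $q'$ lies in $\pi(\varphi\ell)$, and by Lemma 6 any $q\in\pi(\varphi\ell)$ satisfies $d(q,q')<(M+R)T+10\delta$. The claim follows.

**Step 2: the ping-pong sets.** Let $K'=K+24\delta+1$,
$$V=\{x\in X:\ d(p,q)>K'\ \text{ for all }q\in\pi(x)\},\qquad U=X\setminus V .$$
Then $p\in U$.

**Step 3: $G^nU\subset V$ for $|n|\ge n_B$.** Let $x\in U$ and $q\in\pi(x)$ with $d(p,q)\le K'$. Then $G^nq\in\pi(G^nx)$ and $d(q,G^nq)=|n|T$. By Lemma 5(a) all points of $\pi(G^nx)$ are at distance at least $|n|T-K'-4\delta$ from $p$. This exceeds $K'$ if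
$$|n|T>2K'+4\delta=2(M+R)T+96\delta+2 .$$
Since $T\ge1$, it suffices that $|n|\ge n_B$, where $n_B$ is any integer greater than $2M+2R+96\delta+2$. This number depends only on $B$. In particular $V\ne\emptyset$.

**Step 4: $\varphi V\subset U$ for every nontrivial power $\varphi$ of $f$.** Suppose $x\in V$ and $y:=\varphi x\in V$. We compare $y$ with both lines $\ell$ and $\varphi\ell$.

Pick $q\in\pi_\ell(y)$; then $d(q,p)>K'$. Pick $w\in\pi_\ell(x)$; then $d(w,p)>K'$, and $z:=\varphi w\in\pi_{\varphi\ell}(y)$. Pick $z'\in\pi_\ell(z)$. Since $z\in\varphi\ell$, Step 1 gives $d(z',p)\le K$, so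
$$d(q,z')>K'-K=24\delta+1 .$$
Pick $z''\in\pi_{\varphi\ell}(q)=\varphi\big(\pi_\ell(\varphi^{-1}q)\big)\subset\varphi\big(\pi_\ell(\varphi^{-1}\ell)\big)$. Step 1 for $\varphi^{-1}$ gives $d(z'',\varphi p)\le K$, while $d(z,\varphi p)=d(w,p)>K'$, so
$$d(z,z'')>24\delta+1 .$$
Apply Lemma 5(c) to the points $y,z$ and the line $\ell$, then to the points $y,q$ and the line $\varphi\ell$:
$$d(y,z)\ge d(y,q)+d(q,z')+d(z',z)-12\delta,$$
$$d(y,q)\ge d(y,z)+d(z,z'')+d(z'',q)-12\delta .$$
Adding gives $0\ge d(q,z')-24\delta>0$, a contradiction.

For $m\ne0$ and $|n|\ge n_B$, every nontrivial power of $G^n$ is some $G^{n'}$ with $|n'|\ge n_B$. So the infinite cyclic groups $\langle G^n\rangle$ and $\langle f^m\rangle$ satisfy the ping-pong lemma. $\square$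

## 8. One exponent for each group $\mathrm{Mod}(B^\circ)$

We collect the certificates of freeness inside a single group.

**Proposition 8.** For each non-annular domain type $B$ there is $N_B$, and any multiple of $N_B$ also works, such that the following holds. Let $g\in\mathrm{Mod}(B^\circ)$ be pA, let $f\in\mathrm{Mod}(B^\circ)$ have infinite order with $f\notin E(g)$, and suppose $f$ either is pA or fixes a vertex of $\mathcal C(B)$. Then for all $m,n\ne0$, $f^{mN_B},g^{nN_B}$ freely generate a free group of rank $2$.

*Proof.* If $\xi(B)\ge2$, let $N_B$ be any common multiple of $N_F(B)$ and $k_Bn_B$. If $\xi(B)=1$, let $N_B$ be any multiple of $[\mathrm{Mod}(B^\circ):H_B]$, with $H_B$ free.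

**Case $\xi(B)\ge2$, $f$ pA.** By (Q7) applied to powers of $f$ and $g$, which are pA, the group $\langle f^{mN_B},g^{nN_B}\rangle$ is abelian or free. If it were abelian, then $f^{mN_B}\in E(g)$ by (Q6)(c), and $f\in E(g)$ by (Q6)(b), a contradiction. So it is a non-abelian free group generated by two elements, and by (F1) these generate it freely.

**Case $\xi(B)\ge2$, $f$ fixes a vertex.** This is Lemma 7, since $nN_B$ is a multiple of $k_B$ with $|nN_B/k_B|\ge n_B$.

**Case $\xi(B)=1$.** Both $f^{mN_B}$ and $g^{nN_B}$ lie in the free group $H_B$. If they do not commute, (F1) gives the claim. If they commute, then $f^{mN_B}\in E(g)$ by (Q6)(c). It has infinite order, so it is pA by (Q6)(a). Hence $f$ is pA, and $f\in E(g)$ by (Q6)(b), a contradiction. $\square$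

## 9. Proof of Theorem A: overlapping, nested, or compatible

Let $N_2$ be a common multiple, over the finitely many types of non-annular domains $B$ of $S$ (including $S$ itself), of the $N_B$ and the indices $[\mathrm{Mod}(B^\circ):H_B]$, chosen with $N_2\tau_1>2D$. Put
$$N=[\mathrm{Mod}(S):\Gamma]\cdot N_2 .$$
As $\Gamma$ is normal, $f^{[\mathrm{Mod}(S):\Gamma]}\in\Gamma$ for all $f$. So it suffices to prove the dichotomy for $f,g\in\Gamma$ with exponent $N_2$. When $f$ or $g$ preserves $B$, write $f_B,g_B$ for the induced classes in $\mathrm{Mod}(B^\circ)$.

**Case 1: some active domain of $f$ overlaps some active domain of $g$.** Then (ii) holds by Lemma 4.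

From now on no active domain of $f$ overlaps one of $g$. By Lemma 2(a) any two of them are disjoint or nested.

**Case 2: up to exchanging $f$ and $g$, there are active domains $A$ of $f$ and $B$ of $g$ with $A\subset B$, and either $A\ne B$, or $A=B$ is non-annular and $f_B\notin E(g_B)$.** If $A=B$, both classes are pA, and by (Q6)(a) the condition says that their fixed pairs differ, so it is symmetric in $f$ and $g$. In either situation $B$ is non-annular, so $g_B$ is pA. We show that (ii) holds by restricting to $B$.

*Step 2.1: $f(B)=B$.* This is needed in order to restrict, and is clear if $A=B$. Let $A\ne B$, and suppose some $\beta\subset\partial B$ cuts an active domain $A'$ of $f$. Since $A'$ and $B$ do not overlap, $\partial A'$ does not cut $B$. So, by the proof of Lemma 2(a), $B$ is nested in $A'$ or disjoint from $A'$. It is not disjoint, because $\beta$, which can be pushed into $B$, cuts $A'$. So $A\subset B\subset A'$. By (O1), distinct active domains of $f$ are disjoint, so $A=A'$ and then $A=B$, a contradiction. Hence no curve of $\partial B$ cuts an active domain of $f$. By (O3), $f$ fixes every curve of $\partial B$ and so permutes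 the components of $S\setminus\partial B$. As $f(A)=A\subset B$, the component $f(B)$ contains $A$, so $f(B)=B$.

*Step 2.2: $f_B$ satisfies the hypotheses of Proposition 8.* If $A=B$, then $f_B$ is pA and $f_B\notin E(g_B)$. Let $A\neq B$. By Lemma 2(b) some component $a$ of $\partial A$ is non-peripheral in $B$. By (O1) $f(a)=a$, so $f_B$ fixes a vertex of $\mathcal C(B)$. We claim that $f_B$ has infinite order. Otherwise some $f^k$, $k\ge1$, fixes every curve in $B$. There is a curve $\gamma\subset B$ cutting $A$: a non-peripheral curve of $A$ if $A$ is non-annular, and a curve of $B$ crossing $a$ if $A$ is an annulus. Then $d_A(\gamma,f^{kn}\gamma)\le D$ for all $n$, contradicting (O4). So $f_B$ has infinite order and fixes a curve; it is not pA, and $f_B\notin E(g_B)$ by (Q6)(a).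

*Step 2.3: freeness.* Both $f$ and $g$ lie in the stabilizer of $B$, which maps homomorphically to $\mathrm{Mod}(B^\circ)$. By Proposition 8, the images of $f^{mN_2},g^{nN_2}$ freely generate a free group of rank $2$ for all $m,n\ne0$. Hence so do $f^{mN_2},g^{nN_2}$, and (ii) holds.

**Case 3: any active domains $A$ of $f$ and $B$ of $g$ are disjoint or equal, and if $A=B$ is non-annular then $f_B\in E(g_B)$.** Since non-overlapping domains are disjoint or nested, this is exactly what is left when Cases 1 and 2 fail. We show (i), by cutting $S$ along $C:=C_f\cup C_g$ and checking every piece.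

*Step 3.1: $C$ is a multicurve.* Suppose $c\in C_f$ crosses $d\in C_g$. By (O2), $c$ is the core or a boundary curve of an active domain $A$ of $f$, and $d$ likewise of an active domain $B$ of $g$. Then $c$ crosses $\partial B$ and so cuts $B$, and $d$ cuts $A$. So $A,B$ overlap, a contradiction.

*Step 3.2: each curve of $C$ is fixed by $f$ and $g$, and no curve of $C_g$ cuts an active domain of $f$ (nor conversely).* Let $d\in C_g$, the core or a boundary curve of an active domain $B$ of $g$. Each active domain $A$ of $f$ is disjoint from or equal to $B$, so $d$ does not cut $A$. By (O3), $f(d)=d$. Curves of $C_f$ are fixed by $f$ by (O1). The argument for $g$ is symmetric.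

*Step 3.3: the restriction to a component $Z$ of $S\setminus C$.* $Z$ lies in a component of $S\setminus C_f$. If that is an identity component, $f$ induces the identity on $Z$. If it is a pA component $A$, no curve of $C_g$ cuts $A$ by Step 3.2, so $Z=A$ and $f$ induces a pA class on $Z$. The same holds for $g$.

*Step 3.4: $f$ and $g$ come from the pieces.* $f$ preserves the orientation and the sides of each curve of $C$. For curves in $C_f$ this holds because $f$ is orientation-preserving and has a representative fixing $C_f$ pointwise. The remaining curves lie in identity components of $f$, by Step 3.2 and (O3). So $f$ has a representative that is the identity on a neighborhood of $C$ and preserves every component $Z$, and so does $g$. Let $\bar Z$ be $Z$ with boundary circles added along $C$; punctures of $S$ stay punctures. Let $\mathrm{Mod}(\bar Z,\partial\bar Z)$ be the group of mapping classes fixing the boundary circles pointwise. Then $f$ and $g$ lie in the image of the gluing homomorphism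
$$\eta:\prod_Z\mathrm{Mod}(\bar Z,\partial\bar Z)\to\mathrm{Mod}(S).$$
Fix lifts of $f$ and $g$, and let $(\tilde f_Z)$, $(\tilde g_Z)$ be their $mN_2$-th and $nN_2$-th powers, which are lifts of $f^{mN_2}$ and $g^{nN_2}$.

*Step 3.5: what the pieces lose.* Consider $\mathrm{Mod}(\bar Z,\partial\bar Z)\to\mathrm{Mod}(Z^\circ)$. Its image consists of the classes fixing each puncture of $Z^\circ$ that comes from $\partial\bar Z$. Its kernel is generated by boundary twists (Farb–Margalit, *Primer*, Prop. 3.19, applied to one boundary component at a time). Boundary twists commute with every homeomorphism fixing the boundary pointwise, so the kernel is central.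

*Step 3.6: $\tilde f_Z$ and $\tilde g_Z$ commute for every $Z$.* If $f$ or $g$ induces the identity on $Z$, then $\tilde f_Z$ or $\tilde g_Z$ lies in the kernel, which is central, and they commute. Otherwise, by Step 3.3, $Z$ is a common non-annular active domain, so $f_Z\in E(g_Z)$ and
$$f_Z^{mN_2},\ g_Z^{nN_2}\in L:=H_Z\cap E(g_Z).$$
The group $L$ is torsion-free and virtually cyclic, and we check that it is cyclic. Suppose $L$ is infinite, and let $\langle t\rangle$ be a normal infinite cyclic subgroup of finite index. If $x\in L$ inverts $t$ by conjugation, take $k\ge1$ with $x^k\in\langle t\rangle$; then $x^k=xx^kx^{-1}=x^{-k}$, so $x^{2k}=1$ and $x=1$, which is absurd. So $\langle t\rangle$ is central of finite index. By Schur's theorem $[L,L]$ is finite, hence trivial. So $L$ is abelian, finitely generated and torsion-free with a cyclic subgroup of finite index, and therefore cyclic. If $L$ is finite, it is trivial.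

Write $L=\langle h\rangle$. As $h\in H_Z$ fixes every puncture of $Z^\circ$, it has a lift $\tilde h\in\mathrm{Mod}(\bar Z,\partial\bar Z)$. Then $\tilde f_Z=\tilde h^\alpha\zeta$ and $\tilde g_Z=\tilde h^\beta\zeta'$ for some $\alpha,\beta\in\mathbb Z$ and central $\zeta,\zeta'$, so they commute. (The example $tgt^{-1}=g^{-1}$ of §6 shows that membership in $E(g_Z)$ alone would not be enough; this is why the exponent includes the index of $H_Z$.)

Applying $\eta$, $f^{mN_2}$ and $g^{nN_2}$ commute for all $m,n$. So (i) holds, and Theorem A is proved. $\blacksquare$

## 10. Reading off which case occurs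

Cases 1 and 2 give (ii), Case 3 gives (i), and (i) and (ii) exclude each other. Therefore the proof gives the following.

**Proposition 9.** Let $\xi(S)\ge1$, and write $f_0=f^{[\mathrm{Mod}(S):\Gamma]}$, $g_0=g^{[\mathrm{Mod}(S):\Gamma]}$. Case (i) of Theorem A occurs if and only if every active domain of $f_0$ is disjoint from or equal to every active domain of $g_0$, and on each common non-annular active domain the two pA maps have the same pair of fixed points in $\mathcal{PMF}$. In all other situations case (ii) occurs.

Here the fixed-pair condition is the condition $f_B\in E(g_B)$ of Case 3: a pA map with the same fixed pair lies in $E(g_B)$ by definition, and the converse is (Q6)(a). For example, the pairs in the proof of Theorem B(3) have overlapping active annuli, around $a,b$ or around $a',b'$, so each pair is in case (ii).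

## 11. Torsion and the divisors of a good exponent

It remains to prove Theorem B(2). The mechanism is that of Step 3 in Proposition 1: conjugates of a torsion element generate groups with torsion, so these groups must be abelian.

**Lemma 10.** Let $S$ be $S_{1,0}$ or satisfy $\xi(S)\ge1$. If $N$ is good and $t\in\mathrm{Mod}(S)$ is torsion, then $t^N$ fixes every curve.

*Proof.* $S_{1,0}$ and $S_{1,1}$ have the same curves and the same mapping class group, so let $\xi(S)\ge1$. Put $u=t^N$; we may assume $u\ne1$.

**Step 1: the normal closure $Q$ of $u$ is abelian.** For $x,y\in\mathrm{Mod}(S)$, the group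
$$\langle xux^{-1},yuy^{-1}\rangle=\langle(xtx^{-1})^N,(yty^{-1})^N\rangle$$
contains nontrivial torsion, so it is not free. As $N$ is good, it is abelian. So all conjugates of $u$ commute.

**Step 2: $Q$ is finite.** $Q$ is abelian and generated by elements of the same finite order, so it is a torsion group. It meets the torsion-free finite-index subgroup $\Gamma$ trivially, so it injects into the finite group $\mathrm{Mod}(S)/\Gamma$.

**Step 3: $Q$ fixes every curve.** Let $c$ be a curve. $\mathrm{Mod}(S)$ acts by conjugation on the finite normal subgroup $Q$, so some $T_c^k$ with $k\ge1$ centralizes $Q$. For $q\in Q$, $T_{q(c)}^k=qT_c^kq^{-1}=T_c^k$, whence $q(c)=c$. $\square$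

*Proof of Theorem B(2).* Let $S$ be closed of genus $g\ge3$, $N$ good and $t$ torsion. **Step 1: $t^N=1$.** By Lemma 10, $t^N$ fixes every curve, so it commutes with every Dehn twist. Dehn twists generate $\mathrm{Mod}(S)$ (*Primer*, Thm 4.1), so $t^N$ is central, and the center is trivial for $g\ge3$ (*Primer*, Thm 3.10). Hence $N$ is divisible by the order of $t$.

**Step 2: elements of order $4g$ and $4g+2$.** Take a regular hyperbolic $2n$-gon with vertices $v_0,\dots,v_{2n-1}$ and identify opposite sides so that the quotient is orientable; this identifies $v_j$ with $v_{j+n+1}$, indices modulo $2n$. Since $\gcd(n+1,2n)=\gcd(n+1,2)$, there is one vertex class if $n$ is even, and there are two, with $n$ corners each, if $n$ is odd. For $n=2g$ choose the angle sum $2\pi$; for $n=2g+1$ choose $4\pi$. In both cases the angles at each vertex class add up to $2\pi$, so the quotient is a closed hyperbolic surface. Its Euler characteristic is $1-2g+1$, respectively $2-(2g+1)+1$, that is, $2-2g$ both times. Rotation of the polygon by one step respects the side pairing and induces an isometry of order exactly $4g$, respectively $4g+2$, as one sees at the center.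 Nontrivial isometries of a closed hyperbolic surface are not isotopic to the identity, so these are also the orders in $\mathrm{Mod}(S)$.

**Step 3.** By Step 1, $N$ is divisible by
$$\mathrm{lcm}(4g,4g+2)=2\,\mathrm{lcm}(2g,2g+1)=4g(2g+1). \qquad\blacksquare$$
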